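# Lipschitz embeddings of groups and cohomological dimension

Throughout, $R\neq 0$ is a commutative ring with unit, groups are discrete, and modules over group rings are left modules unless "right" is written. The unit of a group is $e$.

## 1. A space of injections with prescribed increments

Everything in this lecture rests on one topological space, built from a map between two groups, which carries commuting actions of both. We build it first and then say what it does.

**Definition 1.** A map $f\colon H\to G$ of groups (not assumed to be a homomorphism) is *regular* if

1. for every $s\in H$ the set of increments $D_s:=\{f(x)^{-1}f(xs): x\in H\}\subset G$ is finite;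
2. there is $N$ with $|f^{-1}(g)|\le N$ for all $g\in G$.

For instance, $f\colon\mathbb Z\to\mathbb Z$, $f(x)=\lfloor x/2\rfloor$, is regular. If $x$ is even, then $f(x+s)-f(x)=\lfloor s/2\rfloor$; if $x$ is odd, it is $\lceil s/2\rceil$. So $D_s=\{\lfloor s/2\rfloor,\lceil s/2\rceil\}$, and $N=2$ works.

Let $f$ be regular and put $F=\{1,\dots,N\}$. Numbering the points of each fiber gives an injective map $\hat f=(f,j)\colon H\to G\times F$. Let $\pi\colon G\times F\to G$ be the projection, and let $G$ act on $G\times F$ by left multiplication on the first factor.

**Definition 2.** $X$ is the set of injective maps $\varphi\colon H\to G\times F$ such that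
$$\pi\varphi(x)^{-1}\,\pi\varphi(xs)\in D_s\qquad\text{for all }x,s\in H, \tag{1}$$
with the topology of pointwise convergence, that is, as a subspace of the product $(G\times F)^H$ of discrete spaces. The groups $G$ and $H$ act on $X$ by
$$(g\varphi)(x)=g\cdot\varphi(x),\qquad (h\varphi)(x)=\varphi(h^{-1}x).$$

So a point of $X$ is a map that has at every place only increments that $f$ also has, and that is still injective. The map $\hat f$ is a point of $X$. Let us check the basic properties.

*The actions.* If $\varphi\in X$, then $g\varphi$ and $h\varphi$ are injective. The increments of $g\varphi$ are those of $\varphi$, because $(ga)^{-1}(gb)=a^{-1}b$. The increment of $h\varphi$ from $x$ to $xs$ is that of $\varphi$ from $h^{-1}x$ to $h^{-1}xs$, so it lies in $D_s$. The actions are by homeomorphisms, and they commute, since one changes values and the other changes arguments.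

*Compact open pieces.* Each condition in (1), and each condition $\varphi(x)\neq\varphi(y)$ for $x\ne y$, involves only two values of $\varphi$, so it defines a clopen set. Hence $X$ is closed in $(G\times F)^H$. Let $I=G\times F$, and for $i=(g,j)\in I$ put
$$X_i=\{\varphi\in X:\varphi(e)=i\}.$$
This is clopen in $X$. Taking $x=e$ in (1), we see that $\varphi\in X_i$ forces $\pi\varphi(s)\in gD_s$ for all $s$. So $X_i$ is a closed subset of $\prod_{s\in H}(gD_s\times F)$, a product of finite sets, and is compact. Since $X=\bigsqcup_i X_i$, the space $X$ is Hausdorff and has a basis of compact open sets. If $H$ and $G$ are countable, then $(G\times F)^H$ is a countable product of countable discrete spaces, so $X$ is metrizable and second countable.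

*The $G$-action has a compact open fundamental domain.* Let
$$X_0=\bigsqcup_{j\in F}X_{(e,j)}=\{\varphi\in X:\pi\varphi(e)=e\}.$$
It is compact and open, and it contains $f(e)^{-1}\hat f$. Since $gX_0=\{\varphi:\pi\varphi(e)=g\}$, we have $X=\bigsqcup_{g\in G}gX_0$.

*Each $X_i$ is wandering for $H$.* This means that the sets $hX_i$, $h\in H$, are pairwise disjoint. Indeed
$$hX_i=\{\varphi\in X:\varphi(h)=i\},$$
since $\varphi=h\psi$ gives $\varphi(h)=\psi(e)$. As $\varphi$ is injective, it cannot take the value $i$ at two different places. This is the only use of injectivity, and it is why the factor $F$ was introduced.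

**Example 3 (injective homomorphisms).** Let $f$ be an injective homomorphism. Then $D_s=\{f(s)\}$, $N=1$, and (1) says $\varphi(xs)=\varphi(x)f(s)$, so $\varphi=g\cdot f$ with $g=\varphi(e)$. Thus $X\cong G$ is discrete, $G$ acts by left multiplication, $h\in H$ acts by $g\mapsto gf(h)^{-1}$, and $X/G$ is a point.

**Example 4 (alternating steps).** Let $f\colon\mathbb Z\to\mathbb Z$, $f(2k)=3k$, $f(2k+1)=3k+1$. The steps are alternately $1$ and $2$, and $D_{2k}=\{3k\}$, $D_{2k+1}=\{3k+1,3k+2\}$. An element $\varphi\in X$ satisfies $\varphi(x+2)=\varphi(x)+3$ and $\varphi(x+1)-\varphi(x)\in\{1,2\}$, so its steps alternate too. Conversely, every map with alternating steps $1,2$ is strictly increasing and lies in $X$. Call $\varphi$ of type $a$ if $\varphi(1)-\varphi(0)=1$, and of type $b$ if it is $2$. Then $X\cong\mathbb Z\times\{a,b\}$ through $\varphi(0)$ and the type. The group $G=\mathbb Z$ translates the first coordinate, and $X/G$ has two points. The generator $1\in H$ acts by $\varphi\mapsto\varphi(\cdot-1)$, that is,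
$$(n,a)\mapsto(n-2,b),\qquad (n,b)\mapsto(n-1,a),$$
and it swaps the two points of $X/G$.

**Example 5 (a path with hairpins).** Cut the quadrant $\{x,y\ge0\}$ of $\mathbb Z^2$ into shells $\{\max(x,y)=k\}$, $k=0,1,2,\dots$. Shell $k$ has $2k+1$ points. Walk through it with unit steps from $(k,0)$ via $(k,k)$ to $(0,k)$ if $k$ is odd, and in the opposite direction if $k$ is even. The end of each shell is adjacent to the start of the next, so this gives a bijection of $\{0,1,2,\dots\}$ onto the quadrant with unit steps. Put $f(n)=(n,0)$ for $n<0$. Then $f\colon\mathbb Z\to\mathbb Z^2$ is injective, has unit steps, and $D_s$ lies in the ball of radius $|s|$; so $f$ is regular with $N=1$.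

The shells before shell $k$ have $k^2$ points in total. So for $k$ odd, $f(k^2)=(k,0)$ is the start of shell $k$, and $f((k+2)^2-1)=(k+1,0)$ is the end of shell $k+1$. These are neighbors in $\mathbb Z^2$, but their arguments differ by $4k+3$. Hence $(1,0)\in D_{4k+3}$ for every odd $k$.

## 2. Comparing dimensions along a Lipschitz embedding

The space $X$ is a tool for transporting resolutions from $G$ to $H$. Here is the question that it answers.

Equip finitely generated groups with word metrics $d(x,y)=|x^{-1}y|$. A map $f\colon H\to G$ is a *Lipschitz embedding* if it is injective and there is $C>0$ with $d(f(x),f(y))\le C\,d(x,y)$ for all $x,y$. It is a *coarse embedding* if there are functions $\rho_-,\rho_+\colon\mathbb R\to\mathbb R$, both tending to $\infty$ at $\infty$, with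
$$\rho_-(d(x,y))\le d(f(x),f(y))\le\rho_+(d(x,y))\qquad\text{for all }x,y.$$
A Lipschitz embedding need not be a coarse embedding: Example 5 is a Lipschitz embedding $\mathbb Z\to\mathbb Z^2$, and a function $\rho_-$ for it would satisfy $\rho_-(4k+3)\le1$ for all odd $k$.

A Lipschitz embedding is regular with $N=1$: we have $d(f(x),f(xs))\le C\,d(x,xs)=C|s|$, so $D_s$ lies in the ball of radius $C|s|$ about $e$ in $G$, which is finite.

The *cohomological dimension* $\mathrm{cd}_R(\Gamma)$ and the *homological dimension* $\mathrm{hd}_R(\Gamma)$ of a group $\Gamma$ are the projective and the flat dimension of the trivial $R\Gamma$-module $R$. The involution $\gamma\mapsto\gamma^{-1}$ exchanges left and right modules, so the side does not matter. Three textbook facts are used.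

* If a module $M$ has a projective resolution of length $n$, then $\mathrm{Ext}^i(M,L)=0$ for all $L$ and all $i>n$. If $\mathrm{pd}\,M=m$ is finite and $m\ge1$, then $\mathrm{Ext}^m(M,L)\ne0$ for some $L$.
* If $M$ has a flat resolution of length $n$, then $\mathrm{Tor}_i(A,M)=0$ for all right modules $A$ and all $i>n$. If $\mathrm{fd}\,M=m$ is finite and $m\ge1$, then $\mathrm{Tor}_m(A,M)\neq0$ for some $A$.
* $\mathrm{cd}_R(\mathbb Z^n)=\mathrm{hd}_R(\mathbb Z^n)=n$, and a nontrivial free group has both dimensions equal to $1$.

A result of Sauer says: if $H$ admits a coarse embedding into $G$, and both groups have finite $R$-cohomological (respectively $R$-homological) dimension, then the dimension of $H$ is at most that of $G$. Robert Kropholler and Mark Pengitore, in "A coarse embedding theorem for homological filling functions" (arXiv:2008.11090, 2020), ask whether a Lipschitz embedding is enough, and if not, for a Lipschitz embedding in which $H$ has strictly greater $R$-cohomological dimension than $G$. The answer to the first question is yes, for every commutative ring $R$; hence the example asked for in the second does not exist, for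 any $R$.

**Theorem 1.** If $f\colon H\to G$ is a Lipschitz embedding of finitely generated groups and $\mathrm{cd}_R(H)<\infty$, then $\mathrm{cd}_R(H)\le\mathrm{cd}_R(G)$. If $\mathrm{hd}_R(H)<\infty$, then $\mathrm{hd}_R(H)\le\mathrm{hd}_R(G)$.

**Theorem 2.** Let $f\colon H\to G$ be a regular map between arbitrary groups.

* (a) Every $R$-projective $RH$-module $M$ with $\mathrm{pd}_{RH}M<\infty$ satisfies $\mathrm{pd}_{RH}M\le\mathrm{cd}_R(G)$.
* (b) Every $R$-flat $RH$-module $M$ with $\mathrm{fd}_{RH}M<\infty$ satisfies $\mathrm{fd}_{RH}M\le\mathrm{hd}_R(G)$.
* (c) For an $RH$-module $L$ let $e(L)=\sup\{i:\mathrm{Ext}^i_{RH}(M,L)\neq0\text{ for some }R\text{-projective }M\}$. Then $e(L)\le\mathrm{cd}_R(G)$ or $e(L)=\infty$. No finiteness assumption on $H$ is made here.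

Theorem 1 is the case $M=R$ of (a) and (b), since a Lipschitz embedding is regular.

To see what $e(L)$ measures, take $R=\mathbb Z$ and $H=\mathbb Z/2$. For $L=\mathbb Z$ we have $\mathrm{Ext}^i_{\mathbb ZH}(\mathbb Z,\mathbb Z)=H^i(\mathbb Z/2;\mathbb Z)\ne0$ for all even $i$, so $e(\mathbb Z)=\infty$. For $L=\mathbb ZH$ we have $\mathrm{Ext}^i_{\mathbb ZH}(M,\mathbb ZH)\cong\mathrm{Ext}^i_{\mathbb Z}(M,\mathbb Z)$, because $H$ is finite and so $\mathbb ZH$ is coinduced; this vanishes for $i>0$ when $M$ is $\mathbb Z$-projective, so $e(\mathbb ZH)=0$. Both values agree with (c) for the regular map $H\to\{e\}$ with $N=2$.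

## 3. Subgroups, trees and finite groups by hand

*Subgroups.* If $H\le G$, then $RG$ is a free $RH$-module, so a projective (flat) resolution of $R$ over $RG$ is also one over $RH$, and both inequalities follow with no finiteness hypothesis. For a map $f$ that is not a homomorphism this is the first thing to try, and it stops at once: the terms of the resolution are $G$-modules, and $f$ gives no action of $H$ on them. What makes the subgroup case work is the bimodule $RG$, with $G$ on the left and $H$ on the right. By Example 3 it consists of the finitely supported functions on $X$. For general $f$ we shall use functions on $X$ in its place.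

*$\mathbb Z^2$ into $\mathbb Z$.* Here counting suffices. The ball of radius $n$ in $\mathbb Z^2$ has $2n^2+2n+1$ elements, and a $C$-Lipschitz map sends it into an interval with at most $2Cn+1$ elements. For large $n$ it is not injective.

*$\mathbb Z^2$ into a free group of rank $2$.* Counting no longer helps, because the target has exponential growth. A cutting argument does. Suppose $f\colon\mathbb Z^2\to F_2$ is injective and $C$-Lipschitz, and let $T$ be the Cayley tree of $F_2$. Let $Q$ be an $n\times n$ box. There is a vertex $v$ such that each component of $T-v$ contains at most $n^2/2$ points of $f(Q)$: start anywhere in the finite subtree spanned by $f(Q)$, and as long as some component contains more than half of the points, step toward it. The walk never turns back along an edge, since otherwise the two sides of that edge would each contain more than half; so it stops. Now delete from $Q$ the points $p$ with $d(f(p),v)\le C$. There are at most $c$ of them, where $c$ is the size of a ball of radius $C$. If two neighbors $p,q$ remain, the geodesic from $f(p)$ to $f(q)$ has length at most $C$ and hence avoids $v$. So every connected part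 of what remains is sent into one component of $T-v$. But at least $n-c$ full rows and $n-c$ full columns remain. For $n>2c$ they form a connected set with at least $n(n-c)>n^2/2$ points, a contradiction. So $H=\mathbb Z^2$, of dimension $2$, does not embed in $F_2$, of dimension $1$, as the theorem requires.

*Finite $H$ and trivial $G$.* The map $H\to\{e\}$ is regular with $N=|H|$, and the claim is that $\mathrm{cd}_R(H)$ is $0$ or $\infty$. Embed $R\hookrightarrow RH$ by $1\mapsto\sum_hh$. The cokernel $Q$ is $R$-free, with basis the images of the $h\neq e$. Suppose $m=\mathrm{cd}_R(H)$ is finite and $m\ge1$, and choose $L$ with $\mathrm{Ext}^m_{RH}(R,L)\ne0$. Tensoring over $R$ a projective resolution of $R$ of length $m$ with $Q$, with diagonal action, gives a projective resolution of $Q$ of length $m$ (the reason is in Lemma 9). So in the exact sequence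
$$\mathrm{Ext}^m_{RH}(RH,L)\to\mathrm{Ext}^m_{RH}(R,L)\to\mathrm{Ext}^{m+1}_{RH}(Q,L)$$
the outer terms vanish, a contradiction. The general proof ends in the same way, with $RH$ replaced by a module of small projective dimension that contains $R$.

## 4. Locally constant functions with compact support

In this section all spaces are Hausdorff with a basis of compact open sets. The property passes to open subspaces (use the basis sets inside) and to closed subspaces (intersect the basis sets with the subspace). Let $C_c(Y)$ be the $R$-module of locally constant, compactly supported functions $Y\to R$, and write $C(Y)$ for it if $Y$ is compact. For $u\in C_c(Y)$ the set $\{u\neq0\}$ is clopen in $Y$ and lies in a compact set, so it is compact and open. In particular $u$ takes finitely many values, its nonzero level sets are compact and open, and $u$ is a combination of indicator functions of compact open sets.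

**Lemma 3 (open-closed exact sequence).** If $U\subset Y$ is open and $Z=Y\setminus U$, then extension by zero and restriction give an exact sequence $0\to C_c(U)\to C_c(Y)\to C_c(Z)\to0$.

*Proof.* The maps are well defined: for $u\in C_c(U)$ the set $\{u\ne0\}$ is compact, hence closed in $Y$, and it is open in $Y$ because $U$ is; so the extension by zero is locally constant. Extension by zero is injective. If $u\in C_c(Y)$ vanishes on $Z$, then $\{u\neq0\}$ is compact, open and contained in $U$, so $u$ comes from $C_c(U)$. For surjectivity it suffices to lift $1_W$ with $W\subset Z$ compact and open in $Z$. Choose $O\subset Y$ open with $O\cap Z=W$, and cover $W$ by finitely many compact open subsets of $Y$ contained in $O$. Their union $V$ is compact and open with $W\subset V\cap Z\subset O\cap Z=W$, so $1_V$ restricts to $1_W$. $\square$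

**Lemma 4 (chains with free quotients).** Let $S$ be a ring and $(M_\alpha)_{\alpha\le\kappa}$ an increasing chain of submodules of an $S$-module, indexed by ordinals, with $M_\lambda=\bigcup_{\alpha<\lambda}M_\alpha$ for limit $\lambda$ and each $M_{\alpha+1}/M_\alpha$ free. Then $M_\kappa/M_0$ is free; if $M_0$ is free, so is $M_\kappa$.

*Proof.* Choose $T_\alpha\subset M_{\alpha+1}$ mapping bijectively onto a basis of $M_{\alpha+1}/M_\alpha$. Then $M_{\alpha+1}=M_\alpha\oplus\langle T_\alpha\rangle$ with $\langle T_\alpha\rangle$ free on $T_\alpha$. By transfinite induction, $M_\alpha=M_0\oplus\langle\bigsqcup_{\beta<\alpha}T_\beta\rangle$ with the second summand free on the displayed set: the successor step is the previous sentence, and at a limit one takes the union. $\square$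

**Lemma 5.** If $Z$ is compact, then $C(Z)$ is a free $R$-module. If $Z\ne\emptyset$, then $C(Z)/R\cdot1$ is also a free $R$-module.

*Proof.* For $Z=\emptyset$ there is nothing to show, so let $Z\neq\emptyset$.

**Metrizable case.** This is all that is needed for countable $H$ and $G$, in particular for Theorem 1. Here $Z$ is second countable, and each clopen set is a finite union of sets of a countable basis, so there are only countably many clopen sets $K_1,K_2,\dots$. Let $P_i$ be the partition of $Z$ into the nonempty atoms of the algebra generated by $K_1,\dots,K_i$, with $P_0=\{Z\}$. Each $P_{i+1}$ refines $P_i$, and every clopen set is a union of blocks of some $P_i$. Let $R^{P_i}\subset C(Z)$ be the functions constant on the blocks of $P_i$. Then $R^{P_0}=R\cdot1$ and $C(Z)=\bigcup_iR^{P_i}$, since a locally constant function on $Z$ has finitely many level sets, all clopen. If $k_B$ is the number of blocks of $P_{i+1}$ inside the block $B$ of $P_i$, then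
$$R^{P_{i+1}}/R^{P_i}\cong\bigoplus_{B\in P_i}R^{k_B}/R(1,\dots,1),$$
which is free of rank $\sum_B(k_B-1)$. Apply Lemma 4 to the chain $R^{P_0}\subset R^{P_1}\subset\cdots$.

**General case.** $C(Z,\mathbb Z)$ is a group of bounded integer-valued functions spanned by characteristic functions of an algebra of sets. By Nöbeling's theorem (*Verallgemeinerung eines Satzes von Herrn E. Specker*, Invent. Math. 6 (1968)) it is free abelian. Pick $z\in Z$. Then $C(Z,\mathbb Z)=\mathbb Z1\oplus\{u:u(z)=0\}$, and the second summand is free as a subgroup of a free abelian group. Now $C(Z)=C(Z,\mathbb Z)\otimes R$: both sides are the union (direct limit), over finite clopen partitions $P$ of $Z$, of $R^P=\mathbb Z^P\otimes R$. Tensoring the decomposition with $R$ gives $C(Z)=R1\oplus(\text{free})$. $\square$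

## 5. Freeness of $C_c(X)$ over $RH$ without a proper action

Return to the space $X$ of a regular map $f\colon H\to G$. Put
$$\Omega:=C_c(X),\qquad (\gamma u)(\varphi)=u(\gamma^{-1}\varphi)\quad(\gamma\in G\times H),$$
a module over $R[G\times H]$. We need $\Omega$ to be free over $RH$.

The sets $X_i$ are compact, open and wandering, and they cover $X$. Their saturations
$$U_i:=HX_i=\bigsqcup_{h\in H}hX_i=\{\varphi\in X:i\in\varphi(H)\}$$
are open. The natural attempt is to cut $X$ into pieces of the form $H\times(\text{compact})$. Let us see when this works. Suppose $f$ is a Lipschitz and coarse embedding of finitely generated groups. If $\varphi\in X_j\cap hX_i$, then $\varphi(e)=j$ and $\varphi(h)=i$, so $\pi(j)^{-1}\pi(i)\in D_h$. Elements of $D_h$ have length at least $\rho_-(|h|)$, so only finitely many $h$ occur. Hence $X_j\cap U_i$ is a finite union of compact sets for every $j$, and $U_i$ is closed as well as open. Enumerate $I=\{i_0,i_1,\dots\}$; the sets $Z_n=X_{i_n}\setminus(U_{i_0}\cup\dots\cup U_{i_{n-1}})$ are compact and open, $X=\bigsqcup_nHZ_n$, and $\Omega\cong\bigoplus_nRH\otimes_RC(Z_n)$.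

For a Lipschitz embedding this stops exactly at the closedness of $U_i$. Take Example 5 and, for odd $k$, let $\varphi_k(x)=f(k^2+x)-(k,0)$. This lies in $X$, being obtained from $f$ by the two actions, and $\varphi_k(0)=(0,0)$, $\varphi_k(4k+3)=(1,0)$. So $\varphi_k\in U_{(1,0)}$. From $(k,0)$ the path $f$ runs up the column $x=k$ for $k$ steps. Backward, its last points before $(k,0)$ are the end of shell $k-1$, namely $(k-1,0),(k-1,1),\dots,(k-1,k-1)$. So $\varphi_k$ converges pointwise, as $k\to\infty$, to
$$\varphi(x)=(0,x)\ \ (x\ge0),\qquad\varphi(-x)=(-1,x-1)\ \ (x\ge1).$$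
The limit lies in $X$, as $X$ is closed, but never takes the value $(1,0)$. So $U_{(1,0)}$ is not closed. Moreover the action of $H$ is not proper: with $K=X_{(0,0)}\cup X_{(1,0)}$ compact, $\varphi_k\in K\cap(4k+3)K$ for all odd $k$.

What saves the argument is that a decomposition of the space is more than we need. By Lemma 3, an open set that is not closed still gives a submodule of $\Omega$ whose quotient consists of the functions on the closed complement. We therefore filter $\Omega$ instead of cutting up $X$.

**Lemma 6.** $\Omega$ is a free $RH$-module.

*Proof.*

**Step 1: one saturation.** We show that $U_i$ is a product. The map $H\times X_i\to U_i$, $(h,\varphi)\mapsto h\varphi$, is $H$-equivariant if $H$ acts on $H\times X_i$ by left translation on the first factor. It is surjective, it is injective because $X_i$ is wandering, and it maps each open set $\{h\}\times X_i$ homeomorphically onto the open set $hX_i$. So it is a homeomorphism.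

**Step 2: an exhaustion by invariant open sets.** Its purpose is to reach all of $X$ by adding one saturation at a time. Well-order $I=\{i_\alpha\}_{\alpha<\kappa}$, and write $U_\alpha=U_{i_\alpha}$. For $\alpha\le\kappa$ put $V_\alpha=\bigcup_{\beta<\alpha}U_\beta$, open and $H$-invariant, with $V_0=\emptyset$ and $V_\kappa=X$.

**Step 3: the successive quotients.** We identify what each step adds. The set $V_{\alpha+1}\setminus V_\alpha=U_\alpha\setminus V_\alpha$ is $H$-invariant and closed in $V_{\alpha+1}$. As $V_\alpha$ is $H$-invariant, the homeomorphism of Step 1 identifies it with $H\times Z_\alpha$, where $Z_\alpha=X_{i_\alpha}\setminus V_\alpha$ is closed in $X_{i_\alpha}$, hence compact (possibly empty). Lemma 3 for $V_\alpha\subset V_{\alpha+1}$, whose maps are $H$-equivariant, gives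
$$C_c(V_{\alpha+1})/C_c(V_\alpha)\cong C_c(H\times Z_\alpha)=\bigoplus_{h\in H}C(\{h\}\times Z_\alpha)\cong RH\otimes_RC(Z_\alpha),$$
where $\gamma\in H$ moves the summand of $h$ to that of $\gamma h$, so that $H$ acts on the factor $RH$ only. Since $C(Z_\alpha)$ is $R$-free by Lemma 5, this is a free $RH$-module.

**Step 4: assembling.** We check the limit stages and conclude. Let $\lambda$ be a limit ordinal and $u\in C_c(V_\lambda)$. The compact set $\{u\ne0\}$ is covered by the increasing open sets $V_\alpha$, $\alpha<\lambda$, so it lies in one of them, and $u\in C_c(V_\alpha)$. Thus $C_c(V_\lambda)=\bigcup_{\alpha<\lambda}C_c(V_\alpha)$. Lemma 4 over $S=RH$, with $M_\alpha=C_c(V_\alpha)$ and $M_0=0$, shows that $\Omega=C_c(V_\kappa)$ is free. $\square$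

In Example 4 one can see this directly: two applications of the generator of $H$ send $(n,a)$ to $(n-3,a)$, so $H$ acts freely on $X=\mathbb Z\times\{a,b\}$ with exactly the three orbits of $(0,a),(1,a),(2,a)$. Hence $\Omega\cong(RH)^3$, while $\Omega\cong(RG)^2$.

## 6. A resolution of $C(X/G)$ over $RH$ of length $\mathrm{cd}_R(G)$

The $G$-side is easy because of the fundamental domain $X_0$.

**Lemma 7.** $\Omega$ is a free $RG$-module. Moreover $R\otimes_{RG}\Omega\cong B:=C(X/G)$ as $RH$-modules, where $X/G\cong X_0$ is compact. The constants give an $RH$-embedding $R\hookrightarrow B$, and $B$ and $Q:=B/R$ are $R$-free.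

*Proof.*

**Step 1: freeness over $RG$.** Since $X=\bigsqcup_ggX_0$ with all $gX_0$ open, and a compact set meets only finitely many of them, $\Omega=\bigoplus_gC(gX_0)\cong RG\otimes_RC(X_0)$, where $g\otimes c$ corresponds to the translate $gc$. By Lemma 5, $C(X_0)$ is $R$-free, so $\Omega$ is $RG$-free.

**Step 2: the orbit space.** We identify $X/G$. The map $G\times X_0\to X$, $(g,\varphi)\mapsto g\varphi$, is a $G$-equivariant homeomorphism, so $X_0\to X/G$ is a homeomorphism, and $X/G$ is compact and nonempty. As the actions commute, $H$ acts on $X/G$ and on $B=C(X/G)$.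

**Step 3: coinvariants.** We compute $R\otimes_{RG}\Omega$ together with its $H$-action. Define
$$\Sigma\colon\Omega\to C(X/G),\qquad(\Sigma u)([\varphi])=\sum_{g\in G}u(g\varphi).$$
The value depends only on the orbit. The support of $u$ meets only finitely many $gX_0$, so for $\varphi\in X_0$ this is a fixed finite sum of locally constant functions of $\varphi$, and $\Sigma u\in C(X/G)$. For $\gamma\in G$ and $h\in H$,
$$\Sigma(\gamma u)([\varphi])=\sum_gu(\gamma^{-1}g\varphi)=\Sigma u([\varphi]),\qquad\Sigma(hu)([\varphi])=\sum_gu(gh^{-1}\varphi)=(h\,\Sigma u)([\varphi]).$$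
So $\Sigma$ is $G$-invariant and $H$-equivariant, and it induces an $RH$-map $R\otimes_{RG}\Omega\to C(X/G)$. If $c\in C(X_0)$ and $u=gc$, then $(\Sigma u)|_{X_0}=c$. So under the isomorphisms $\Omega\cong RG\otimes_RC(X_0)$ and $C(X/G)\cong C(X_0)$ the map $\Sigma$ is $\varepsilon\otimes\mathrm{id}$, with $\varepsilon\colon RG\to R$ the augmentation, and the induced map is the isomorphism $R\otimes_{RG}(RG\otimes_RC(X_0))\cong C(X_0)$.

**Step 4: constants.** Constant functions on $X/G$ are $H$-invariant, and $X/G\ne\emptyset$, so $R\hookrightarrow B$ over $RH$. Lemma 5 for $Z=X/G$ says that $B$ and $B/R$ are $R$-free. $\square$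

**Proposition 8.** Assume $n=\mathrm{cd}_R(G)<\infty$ (respectively $n=\mathrm{hd}_R(G)<\infty$). There is an exact sequence of $RH$-modules
$$0\to E_n\to\dots\to E_0\to B\to0 \tag{2}$$
with all $E_k$ projective (respectively flat) over $RH$.

*Proof.*

**Step 1: the sequence.** It is obtained by tensoring a resolution for $G$ with $\Omega$. Let $0\to P_n\to\dots\to P_0\to R\to0$ be a resolution of the trivial right $RG$-module by projective (respectively flat) right $RG$-modules. Put $E_k=P_k\otimes_{RG}\Omega$, with $h(p\otimes u)=p\otimes hu$; this is well defined because the actions of $G$ and $H$ on $\Omega$ commute. Since $\Omega$ is $RG$-free, $-\otimes_{RG}\Omega$ is exact, and we get (2) with last term $R\otimes_{RG}\Omega\cong B$.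

**Step 2: projective terms.** If $P_k$ is projective, it is a direct summand of a free right $RG$-module, so $E_k$ is a direct summand, as an $RH$-module, of a direct sum of copies of $\Omega$. That sum is free over $RH$ by Lemma 6, so $E_k$ is projective.

**Step 3: flat terms.** Let $P_k$ be flat and let $A$ be a right $RH$-module. Then
$$A\otimes_{RH}(P_k\otimes_{RG}\Omega)\cong P_k\otimes_{RG}(A\otimes_{RH}\Omega),$$
as both are the quotient of $A\otimes_RP_k\otimes_R\Omega$ by the relations $ah\otimes p\otimes u=a\otimes p\otimes hu$ and $a\otimes pg\otimes u=a\otimes p\otimes gu$. The functor $A\mapsto A\otimes_{RH}\Omega$, with values in left $RG$-modules, is exact by Lemma 6, and $P_k\otimes_{RG}-$ is exact. So the left side is exact in $A$, that is, $E_k$ is flat. $\square$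

For an injective homomorphism, Example 3 gives $B=R$, and (2) is the restricted resolution of the subgroup case.

## 7. From $C(X/G)$ back to $R$ by a dimension shift

We now know that $\mathrm{pd}_{RH}B\le\mathrm{cd}_R(G)$, but we want this for $R$ in place of $B$. The obvious hope is an $RH$-linear retraction $B\to R$ of the constants, a kind of invariant mean on $X/G$, which would make $R$ a direct summand of $B$. In Example 4 it already fails for $R=\mathbb Z$. There $B=R^2$ and the generator of $H$ swaps the coordinates. An $H$-invariant functional has the form $(x,y)\mapsto\lambda(x+y)$, and it is $1$ on constants only if $2\lambda=1$.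

Nor can another construction produce a retraction in general, since it would give the inequality without assuming $\mathrm{cd}_R(H)<\infty$, and that is false. Let $H=\mathbb Z\times\mathbb Z/2$, $G=\mathbb Z$, $f(m,\epsilon)=2m+\epsilon$ with $\epsilon\in\{0,1\}$. This is a Lipschitz bijection: adding $(1,0)$ changes the value by $2$, adding $(0,1)$ changes it by $\pm1$. But over $R=\mathbb Z$ we have $\mathrm{cd}_R(H)=\mathrm{hd}_R(H)=\infty$, because a finite flat resolution over $RH$ would restrict to one over the subgroup $\mathbb Z/2$, which has nonzero integral homology in all odd degrees. It is instructive to compute $X$ here. The increment sets are $D_{(m,0)}=\{2m\}$ and $D_{(m,1)}=\{2m+1,2m-1\}$. So $\varphi\in X$ is determined by $\varphi(0,0)$ and the sign of $\varphi(0,1)-\varphi(0,0)=\pm1$, and every choice occurs. Hence $X/G$ has two points. The element $(0,1)$ exchanges $\varphi(0,0)$ and $\varphi(0,1)$, so it swaps the two points, and $(1,0)$ fixes both. Thus $B\cong R[H/K]$ with $K=\langle(1,0)\rangle\cong\mathbb Z$; inducing from $K$ a free resolution of $R$ of length $1$ shows $\mathrm{pd}_{RH}B\le1=\mathrm{cd}_R(G)$, as it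 must be. The module $Q=B/R$ is $R$ with $(0,1)$ acting by $-1$. It has infinite projective dimension, for otherwise so would $Q\otimes_RQ\cong R$ have finite projective dimension, by Lemma 9 below.

So finiteness of $\mathrm{cd}_R(H)$ must be used, and the case of a finite group in Section 3 shows how: if $R$ has a nonzero top Ext group, the sequence $0\to R\to B\to Q\to0$ pushes it into $Q$, one degree higher, where there is no room.

Tensor products over $R$ carry the diagonal $H$-action.

**Lemma 9.** Let $M$ and $E$ be $RH$-modules. If $M$ is $R$-projective and $E$ is $RH$-projective, then $M\otimes_RE$ is $RH$-projective. If $M$ is $R$-flat and $E$ is $RH$-flat, then $M\otimes_RE$ is $RH$-flat.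

*Proof.* Let $M_0$ be $M$ with trivial action. The map
$$M\otimes_RRH\to RH\otimes_RM_0,\qquad m\otimes h\mapsto h\otimes h^{-1}m,$$
is bijective, with inverse $h\otimes m\mapsto hm\otimes h$. It is $H$-linear: $\gamma m\otimes\gamma h\mapsto\gamma h\otimes h^{-1}\gamma^{-1}\gamma m=\gamma h\otimes h^{-1}m$. If $M$ is $R$-projective, then $RH\otimes_RM_0$ is $RH$-projective. So $M\otimes_RE$ is projective for $E=RH$, hence for free $E$, hence for direct summands of free modules.

For the second claim let $A$ be a right $RH$-module, and let $H$ act on $A\otimes_RM$ from the right by $(a\otimes m)h=ah\otimes h^{-1}m$. Then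
$$A\otimes_{RH}(M\otimes_RE)\cong(A\otimes_RM)\otimes_{RH}E.$$
Both are quotients of $A\otimes_RM\otimes_RE$. The relations on the left are $ah\otimes m\otimes x=a\otimes hm\otimes hx$. Those on the right are $ah\otimes h^{-1}m\otimes x=a\otimes m\otimes hx$, and they become the former on replacing $m$ by $hm$. The right side is exact in $A$, since $M$ is $R$-flat and $E$ is $RH$-flat. $\square$

For the sign module $Q$ above: $Q$ is $R$-free of rank $1$, so tensoring a finite projective resolution of $Q$ with $Q$ would give, by Lemma 9, one of $Q\otimes_RQ\cong R$, contrary to $\mathrm{cd}_R(H)=\infty$.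

*Proof of Theorem 2.*

**Step 1: the sequence for a general $M$.** We replace $0\to R\to B\to Q\to0$ by a sequence beginning with $M$. As $Q$ is $R$-free, $R\hookrightarrow B$ splits over $R$. So for every $RH$-module $M$,
$$0\to M\to M\otimes_RB\to M\otimes_RQ\to0 \tag{3}$$
is an exact sequence of $RH$-modules.

**Step 2: the middle term is small.** Suppose $n=\mathrm{cd}_R(G)<\infty$ and $M$ is $R$-projective. Tensoring (2) with $M$ over $R$ keeps it exact, because $M$ is $R$-flat, and the modules $M\otimes_RE_k$ are $RH$-projective by Lemma 9. Hence $\mathrm{pd}_{RH}(M\otimes_RB)\le n$. In the same way, if $n=\mathrm{hd}_R(G)<\infty$ and $M$ is $R$-flat, then $\mathrm{fd}_{RH}(M\otimes_RB)\le n$.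

**Step 3: the quotient is no worse than $M$.** Suppose $\mathrm{pd}_{RH}M=m<\infty$. Tensor a projective resolution of $M$ of length $m$ with the $R$-free module $Q$. It stays exact, and its terms stay projective by Lemma 9, applied with $Q$ in the role of $M$. So $\mathrm{pd}_{RH}(M\otimes_RQ)\le m$. The same with flat resolutions gives $\mathrm{fd}_{RH}(M\otimes_RQ)\le m$ if $\mathrm{fd}_{RH}M=m<\infty$.

**Step 4: part (a).** If $\mathrm{cd}_R(G)=\infty$ there is nothing to prove, so let $n=\mathrm{cd}_R(G)<\infty$; let $M$ be $R$-projective with $\mathrm{pd}_{RH}M=m<\infty$. Suppose $m>n$, so that $m\ge1$, and choose $L$ with $\mathrm{Ext}^m_{RH}(M,L)\ne0$. From (3),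
$$\mathrm{Ext}^m_{RH}(M\otimes_RB,L)\to\mathrm{Ext}^m_{RH}(M,L)\to\mathrm{Ext}^{m+1}_{RH}(M\otimes_RQ,L)$$
is exact. The left term vanishes by Step 2, as $m>n$, and the right term by Step 3. This contradicts the choice of $L$, so $m\le n$.

**Step 5: part (b).** Let $n=\mathrm{hd}_R(G)<\infty$, and let $M$ be $R$-flat with $\mathrm{fd}_{RH}M=m<\infty$. Suppose $m>n$ and choose a right module $A$ with $\mathrm{Tor}^{RH}_m(A,M)\neq0$. From (3),
$$\mathrm{Tor}^{RH}_{m+1}(A,M\otimes_RQ)\to\mathrm{Tor}^{RH}_m(A,M)\to\mathrm{Tor}^{RH}_m(A,M\otimes_RB)$$
is exact, and the outer terms vanish by Steps 3 and 2. This is a contradiction, so $m\le n$.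

**Step 6: part (c).** Here nothing bounds the right-hand term, and we only follow the shift. Let $n=\mathrm{cd}_R(G)<\infty$. For $i>n$ and $M$ $R$-projective, $\mathrm{Ext}^i_{RH}(M\otimes_RB,L)=0$ by Step 2, so by (3)
$$\mathrm{Ext}^i_{RH}(M,L)\hookrightarrow\mathrm{Ext}^{i+1}_{RH}(M\otimes_RQ,L).$$
The module $M\otimes_RQ$ is again $R$-projective, since $Q$ is $R$-free. So if $\mathrm{Ext}^i_{RH}(M,L)\ne0$ for some $R$-projective $M$ and some $i>n$, then the same holds in degree $i+1$ with $M\otimes_RQ$, and by induction in all degrees above $i$. Hence $e(L)>n$ implies $e(L)=\infty$. $\blacksquare$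

With $M=R$, parts (a) and (b) give Theorem 1.

In the example $\mathbb Z\times\mathbb Z/2\to\mathbb Z$ one can watch the shift run without end: for $i>1$, $\mathrm{Ext}^i(R,L)$ embeds into $\mathrm{Ext}^{i+1}(Q,L)$, which embeds into $\mathrm{Ext}^{i+2}(Q\otimes_RQ,L)=\mathrm{Ext}^{i+2}(R,L)$, and so on. No contradiction arises, because $\mathrm{cd}_R(H)=\infty$.

## 8. Finite-index subgroups, maps both ways, and the hypotheses

**Corollary 3 (virtual version).** Let $H\to G$ be regular, let $H'\le H$ be any subgroup and $G'\le G$ a subgroup of finite index. If $\mathrm{cd}_R(H')<\infty$, then $\mathrm{cd}_R(H')\le\mathrm{cd}_R(G')$, and likewise for $\mathrm{hd}_R$. In particular $\mathrm{vcd}_R(H)\le\mathrm{vcd}_R(G)$ when both are defined (with $\mathrm{vcd}_R$ the value of $\mathrm{cd}_R$ on finite-index subgroups where it is finite).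

*Proof.*

**Step 1: compositions and inclusions.** We check that these are regular. Let $f_1\colon H\to G$ and $f_2\colon G\to K$ be regular with fiber bounds $N_1,N_2$. Since $f_1(xs)=f_1(x)t$ with $t$ in the finite set $D_s$ of $f_1$, the increments of $f_2f_1$ for $s$ lie in the union of the finitely many finite increment sets of $f_2$ for these $t$. The fibers have at most $N_1N_2$ elements. For the inclusion of a subgroup, $D_s=\{s\}$ and $N=1$.

**Step 2: a regular map $G\to G'$.** Write $G=\bigsqcup_{t\in T}G't$ with $T$ finite, and put $r(g't)=g'$. If $g=g't$ and $t'\in T$ represents the coset of $ts$, then $gs=g'(tst'^{-1})t'$ with $tst'^{-1}\in G'$, so $r(g)^{-1}r(gs)=tst'^{-1}$. So the increments for $s$ lie in the finite set $\{tst'^{-1}:t,t'\in T\}$. The fiber over $g'$ is $\{g't:t\in T\}$, with $|T|$ elements. So $r$ is regular.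

**Step 3: conclusion.** Apply Theorem 2 (a) and (b) with $M=R$ to the composite $H'\to H\to G\to G'$. For the last claim, note first that $\mathrm{vcd}_R(G)$ is well defined: if $G',G''$ have finite index in $G$ and finite $\mathrm{cd}_R$, the first part for the identity of $G$ gives $\mathrm{cd}_R(G')\le\mathrm{cd}_R(G'')$ and conversely. Then take $H'$ and $G'$ of finite index with finite $\mathrm{cd}_R$. $\square$

**Corollary 4.** If there are regular maps $H\to G$ and $G\to H$ (for instance Lipschitz embeddings both ways) and both $\mathrm{cd}_R$ (respectively $\mathrm{hd}_R$) are finite, then they are equal.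

*Proof.* Apply Theorem 2 with $M=R$ in both directions. $\square$

The hypotheses cannot be dropped, and the inequality cannot be improved.

* *Finiteness for $H$.* The Lipschitz bijection $\mathbb Z\times\mathbb Z/2\to\mathbb Z$ of Section 7 has, over $\mathbb Z$, a source of infinite cohomological and homological dimension and a target of dimension $1$. Finiteness for $G$ is not needed, since otherwise the inequality says nothing.
* *Uniform bound on fibers.* The map $\mathbb Z^2\to\mathbb Z$, $(x,y)\mapsto|x|+|y|$, is Lipschitz and finite-to-one, but the fiber over $k\ge1$ has $4k$ elements, and $2>1$.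
* *The Lipschitz condition.* A bijection $\mathbb Z^2\to\mathbb Z$ of sets is injective, and again $2>1$.
* *Sharpness.* For $H=G$ of finite dimension and $f$ the identity, equality holds.
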